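\title{A counterexample to a positivity conjecture for Hadamard products of dual Jacobi--Trudi matrices}

\begin{abstract}
Take $k$ dual Jacobi--Trudi matrices of the same skew shape in $k$ disjoint sets of variables, multiply them entrywise, and weight the entry of degree $d$ by $(d!)^r$. Angarone, Kim, Oh and Soskin conjectured that the determinant has nonnegative monomial coefficients for all integers $0\le r\le k-1$. We show that this fails for $k=2$, $r=1$ and the $8\times 8$ matrix of the partition $(7^8)$, and that for every $k\ge2$ it fails for every real $r>k-2$. The method is to extract a coefficient that reduces the determinant to a tridiagonal determinant of numbers. Positivity does hold for $k=1$, for matrices of size at most two, and when one set has at most two variables. As a corollary, some claw-free graph on $56$ vertices has a chromatic symmetric function that is not Schur-positive.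
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

Let $e_d(x)$ be the elementary symmetric function of degree $d$ in variables $x=(x_1,x_2,\dots)$, the sum of all products of $d$ distinct variables, with $e_0=1$ and $e_d=0$ for $d<0$. Let $\mu\subseteq\lambda$ be partitions with at most $n$ parts, so $\mu_i\le\lambda_i$ for all $i$. The dual Jacobi--Trudi formula states that
\begin{equation}\label{eq:djt}
\det\bigl(e_{\lambda_i-\mu_j-i+j}\bigr)_{i,j=1}^n=s_{\lambda'/\mu'} ,
\end{equation}
where $\lambda'$ is the conjugate partition and the skew Schur function $s_{\lambda'/\mu'}$ is the sum of the monomials $\prod_{c}x_{T(c)}$ over all semistandard tableaux $T$ of shape $\lambda'/\mu'$ (fillings of the cells $c$ by positive integers, weakly increasing along rows and strictly increasing down columns). Thus the $n!$ signed terms on the left cancel down to a sum with nonnegative coefficients. We ask how much of this survives when several such matrices are multiplied entrywise.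

Let $k\ge1$ and let $x^{(1)},\dots,x^{(k)}$ be disjoint sets of commuting variables, $x^{(s)}=(x^{(s)}_1,x^{(s)}_2,\dots)$, infinite unless we say otherwise. For real $r$ put
\[
f_d=(d!)^r\,e_d(x^{(1)})\cdots e_d(x^{(k)})\quad(d\ge0),\qquad f_d=0\quad(d<0),
\]
\[
\Delta^{k,r}_{\lambda/\mu}=\det\bigl(f_{\lambda_i-\mu_j-i+j}\bigr)_{i,j=1}^n ,
\]
and write $\Delta^{k,r}_{\lambda}$ when $\mu=\varnothing$. A function that is symmetric in each set separately is \emph{$m$-positive} if it is a nonnegative linear combination of products $m_{\nu^{(1)}}(x^{(1)})\cdots m_{\nu^{(k)}}(x^{(k)})$ of monomial symmetric functions. The coefficient of such a product is the coefficient of any single monomial that occurs in it, so $m$-positivity means that every monomial has a nonnegative coefficient, and one negative coefficient refutes it. We write $[M]\,F$ for the coefficient of the monomial $M$ in $F$. The following conjecture is from \cite{AKOS}.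

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\mu\subseteq\lambda$ be partitions with at most $n$ parts, and let $k,r$ be integers with $0\le r\le k-1$. Then $\Delta^{k,r}_{\lambda/\mu}$ is $m$-positive.}
\medskip

To see what $r$ measures, take $n=2$ and $\lambda=(1,1)$. With $p_2=m_{(2)}$ the sum of the squares of the variables, we have $e_1^2=p_2+2e_2$ and $e_2=m_{(1,1)}$, so
\begin{equation}\label{eq:11}
\Delta^{k,r}_{(1,1)}=f_1^2-f_0f_2=\prod_{s=1}^k\bigl(p_2(x^{(s)})+2e_2(x^{(s)})\bigr)-2^r\prod_{s=1}^k e_2(x^{(s)}).
\end{equation}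
The product $\prod_s e_2(x^{(s)})$ has coefficient $2^k-2^r$, and all other products of monomial symmetric functions have nonnegative coefficients. So $\Delta^{k,r}_{(1,1)}$ is $m$-positive exactly when $r\le k$. Each additional set of variables widens the margin by which the diagonal term dominates, the factorials favor the term with unequal degrees, and the question is how large $r$ can be before the margin is used up.

Several facts point to $r=k-1$ as the answer. It is the value at which $f_d$ has a direct combinatorial meaning: $f_d$ is then the generating function of sets of $d$ disjoint $k$-tuples with one variable from each set, because $k$ chosen $d$-subsets can be aligned in $(d!)^{k-1}$ ways. For $k=1$ it gives \eqref{eq:djt}. At $r=k-1$ every monomial that is squarefree in all sets but one has a nonnegative coefficient (Remark~\ref{rem:squarefree}). And when one set has two variables, $r\le k-1$ is exactly the range of positivity (Theorem~\ref{thm:true}(3)). Nevertheless the conjecture is false.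

\begin{theorem}\label{thm:8}
Let $k=2$, $r=1$, $n=8$, $\lambda=(7^8)$, $\mu=\varnothing$, and write $x=x^{(1)}$, $y=x^{(2)}$. In
\[
\Delta^{2,1}_{(7^8)}=\det\bigl((7-i+j)!\;e_{7-i+j}(x)\,e_{7-i+j}(y)\bigr)_{i,j=1}^8
\]
the monomial $x_1^7\cdots x_8^7\cdot y_1^8\cdots y_6^8\,y_7y_8\cdots y_{14}$ has coefficient $-\frac{5}{2401}(8!)^2(7!)^8<0$.
\end{theorem}

\begin{theorem}\label{thm:general}
Let $k\ge2$ and let $r>k-2$ be real. Then there are integers $a,n$ with $2\le n\le a+1$ such that $\Delta^{k,r}_{(a^n)}$ is not $m$-positive. In particular, the conjecture fails at $r=k-1$ for every $k\ge2$.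
\end{theorem}

\begin{theorem}\label{thm:true}
\begin{enumerate}
\item[(1)] For $k=1$, $r=0$ the conjecture holds.
\item[(2)] For $n\le2$ the determinant $\Delta^{k,r}_{\lambda/\mu}$ is $m$-positive for all $k$, all $\mu\subseteq\lambda$ and all real $r\le k$. For $n=2$ this range is sharp: for every $r>k$ some such determinant is not $m$-positive.
\item[(3)] If one of the sets has at most two variables, then $\Delta^{k,r}_{\lambda/\mu}$ is $m$-positive for all $n$, all $\mu\subseteq\lambda$ and all real $r\le k-1$. This range is sharp: if one set has two variables and the others are infinite, then for every $r>k-1$ some such determinant is not $m$-positive.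
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:claw}
There is a claw-free graph on $56$ vertices whose chromatic symmetric function is not Schur-positive.
\end{corollary}

We do not settle the remaining part of the conjecture: $0\le r\le k-2$ and $n\ge3$, with at least three variables in every set.

Section~\ref{sec:coeff} computes the coefficients that we need in a product of elementary symmetric functions. Sections~\ref{sec:tri} and~\ref{sec:sign} prove Theorems~\ref{thm:8} and~\ref{thm:general}, Section~\ref{sec:true} proves Theorem~\ref{thm:true}, and Section~\ref{sec:claw} recalls the terms in Corollary~\ref{cor:claw} and proves it.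

\section{Coefficients that factor over the rows}\label{sec:coeff}

Let $N=|\lambda|-|\mu|$. Expanding the determinant gives
\begin{equation}\label{eq:expand}
\Delta^{k,r}_{\lambda/\mu}=\sum_{\sigma\in S_n}\operatorname{sgn}(\sigma)\prod_{i=1}^n f_{d_i},\qquad d_i=\lambda_i-\mu_{\sigma(i)}-i+\sigma(i),\qquad \sum_i d_i=N .
\end{equation}
A coefficient of $\Delta^{k,r}_{\lambda/\mu}$ is therefore a signed sum of products of numbers $[x^\alpha]\,e_{d_1}\cdots e_{d_n}$, one for each set of variables. Recording in row $i$ which variables are taken from the $i$th factor, we see that $[x^\alpha]\,e_{d_1}\cdots e_{d_n}$ is the number of $0$--$1$ matrices with $n$ rows, row sums $d_1,\dots,d_n$ and column sums $\alpha_1,\alpha_2,\dots$. For general $\alpha$ such a signed sum is hard to evaluate. For two kinds of monomials, however, the count is a constant times a product of $n$ numbers, the $i$th depending on $d_i$ alone, and then the signed sum is again a determinant, now with numerical entries. We use the convention $1/j!=0$ for $j<0$.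

\begin{lemma}\label{lem:coeff}
Let $d_1,\dots,d_n\ge0$ be integers with sum $N$.
\begin{enumerate}
\item[(a)] If $p,q\ge0$ and $N=np+q$, then
\[
\bigl[(x_1\cdots x_p)^n\,x_{p+1}\cdots x_{p+q}\bigr]\,e_{d_1}\cdots e_{d_n}=\frac{q!}{\prod_i (d_i-p)!}.
\]
\item[(b)] If $0\le q\le p$ and $N=np-q$, then
\[
\bigl[(x_1\cdots x_q)^{n-1}(x_{q+1}\cdots x_p)^n\bigr]\,e_{d_1}\cdots e_{d_n}=\frac{q!}{\prod_i (p-d_i)!}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A column with sum $n$ consists of ones. So the first $p$ columns are forced, every row sum is at least $p$, and each of the next $q$ columns has a single one, with $d_i-p$ of these ones in row $i$. The number of ways to assign the $q$ columns to rows is the multinomial coefficient on the right, which is $0$ if some $d_i<p$.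

(b) All ones lie in the first $p$ columns, so every row sum is at most $p$. Exchange zeros and ones in these columns. The first $q$ columns now have sum $1$, the other $p-q$ columns are zero, and row $i$ has sum $p-d_i$. The count is again a multinomial coefficient.
\end{proof}

The monomial in (a) kills every term of \eqref{eq:expand} with some $d_i<p$, and the monomial in (b) kills every term with some $d_i>p$. The case $p=0$ of (a) has a different use: a squarefree monomial cancels one power of the factorials.

\begin{lemma}\label{lem:add}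
For all $k\ge1$, real $r$ and $\mu\subseteq\lambda$, the coefficient of $x^{(k+1)}_1\cdots x^{(k+1)}_N$ in $\Delta^{k+1,r+1}_{\lambda/\mu}$, a function of $x^{(1)},\dots,x^{(k)}$, equals $N!\,\Delta^{k,r}_{\lambda/\mu}$. Hence, if $\Delta^{k,r}_{\lambda/\mu}$ is not $m$-positive, neither is $\Delta^{k+1,r+1}_{\lambda/\mu}$.
\end{lemma}

\begin{proof}
A term of \eqref{eq:expand} with some $d_i<0$ vanishes in both determinants. In any other term, passing from $(k,r)$ to $(k+1,r+1)$ multiplies by $\prod_i d_i!\,e_{d_i}(x^{(k+1)})$, in which $x^{(k+1)}_1\cdots x^{(k+1)}_N$ has coefficient $N!$ by Lemma~\ref{lem:coeff}(a) with $p=0$.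
\end{proof}

\begin{remark}\label{rem:squarefree}
Applying Lemma~\ref{lem:add} to $k-1$ of the sets in $\Delta^{k,k-1}_{\lambda/\mu}$ leaves $(N!)^{k-1}s_{\lambda'/\mu'}$ in the remaining set. So at $r=k-1$ a monomial with a negative coefficient must fail to be squarefree in at least two sets.
\end{remark}

\section{Cutting the determinant down to three diagonals}\label{sec:tri}

By Lemma~\ref{lem:add} and Remark~\ref{rem:squarefree}, the case to study is $k=2$, with a monomial that is not squarefree in either set. We use one set to cut the degrees from above and the other to cut them from below.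

\begin{example}\label{ex:3}
Let $k=2$, $n=3$, $\lambda=(2,2,2)$, $f_d=(d!)^re_d(x)e_d(y)$. Then
\[
\Delta^{2,r}_{(2^3)}=\det\begin{pmatrix}f_2&f_3&f_4\\ f_1&f_2&f_3\\ f_0&f_1&f_2\end{pmatrix}
=f_2^3-2f_1f_2f_3+f_0f_3^2+f_1^2f_4-f_0f_2f_4 .
\]
Take the coefficient of $x_1^2x_2^2x_3^2\cdot y_1^3y_2y_3y_4$. Only three $x$-variables occur, so terms with $f_4$ contribute nothing; $y_1$ must come from all three factors, so terms with $f_0$ contribute nothing. This leaves $f_2^3-2f_1f_2f_3$. In $e_2(x)^3$ the three factors omit $x_1,x_2,x_3$ in some order, giving $6$; in $e_1e_2e_3(x)$ the factor $e_3$ is forced, $e_1$ takes one of three variables and $e_2$ the other two, giving $3$. After removing $y_1$ from every factor, the $y$-coefficients are those of $y_2y_3y_4$ in $e_1^3$ and in $e_0e_1e_2$, namely $6$ and $3$. The factorial weights are $(2!\,2!\,2!)^r=8^r$ and $(1!\,2!\,3!)^r=12^r$. The coefficient is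
\[
36\cdot 8^r-2\cdot 9\cdot 12^r=36\cdot8^r\,(1-2u),\qquad u=\tfrac12\cdot\tfrac12\cdot\bigl(\tfrac32\bigr)^r .
\]
An adjacent transposition costs a factor $\frac12$ in each set and gains $(\frac32)^r$ from the factorials. The coefficient is $72$ for $r=1$ and $-288$ for $r=2$. To reach $r=1$ we need a larger matrix of the same kind.
\end{example}

For $n\ge0$ let
\[
P_n(u)=\sum_{0\le j\le n/2}(-1)^j\binom{n-j}{j}u^j ,
\]
so $P_0=P_1=1$, $P_2=1-u$, $P_3=1-2u$. For integers $2\le n\le a+1$ and $k\ge2$, put $N=an$, $x=x^{(1)}$, $y=x^{(2)}$, and let $W_{a,n}=XYZ$ with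
\[
X=(x_1\cdots x_n)^{n-1}(x_{n+1}\cdots x_{a+1})^n,\qquad
Y=(y_1\cdots y_{a-1})^n\,y_a\cdots y_{a+n-1},\qquad
Z=\prod_{s=3}^k x^{(s)}_1\cdots x^{(s)}_N .
\]
Both $X$ and $Y$ have degree $N=n(a+1)-n=n(a-1)+n$. The condition $n\le a+1$ is what makes $X$ exist: among $a+1$ variables, $n$ different ones are each to be omitted once. Example~\ref{ex:3} is the case $a=2$, $n=3$, $k=2$.

\begin{proposition}\label{prop:coef}
Let $k\ge2$, $2\le n\le a+1$, let $r$ be real and $\rho=r-k+2$. Then
\[
[W_{a,n}]\,\Delta^{k,r}_{(a^n)}=(n!)^2\,(N!)^{k-2}\,(a!)^{n\rho}\,P_n(u),\qquad u=\frac14\Bigl(\frac{a+1}{a}\Bigr)^{\rho}.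
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:add}, applied $k-2$ times, the left side is $(N!)^{k-2}\,[XY]\,\Delta^{2,\rho}_{(a^n)}$. In \eqref{eq:expand} we now have $d_i=a-i+\sigma(i)$. For a term with all $d_i\ge0$, Lemma~\ref{lem:coeff}(b) with $p=a+1$, $q=n$ and Lemma~\ref{lem:coeff}(a) with $p=a-1$, $q=n$ give
\[
[XY]\prod_i (d_i!)^\rho e_{d_i}(x)e_{d_i}(y)=(n!)^2\prod_i w(d_i),\qquad w(d)=\frac{(d!)^\rho}{(a+1-d)!\,(d-a+1)!}.
\]
The weight $w(d)$ vanishes unless $d\in\{a-1,a,a+1\}$, so only permutations with $|\sigma(i)-i|\le1$ for all $i$ contribute.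

These permutations are the products of disjoint adjacent transpositions. Indeed, either $\sigma(n)=n$, or $\sigma(n)=n-1$; in the second case the preimage of $n$ lies in $\{n-1,n\}$ and is not $n$, so $\sigma$ exchanges $n-1$ and $n$. Induction on $n$ finishes the argument. A product of $j$ such transpositions corresponds to a tiling of $1,\dots,n$ by $j$ blocks of length two and $n-2j$ blocks of length one, so there are $\binom{n-j}{j}$ of them, each of sign $(-1)^j$. A fixed point has $d_i=a$, and a transposition produces the degrees $a+1$ and $a-1$. Now $w(a)=(a!)^\rho$ and $w(a\pm1)=\frac12((a\pm1)!)^\rho$, hence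
\[
\frac{w(a+1)\,w(a-1)}{w(a)^2}=\frac14\Bigl(\frac{(a+1)!\,(a-1)!}{a!\,a!}\Bigr)^\rho=u .
\]
A product of $j$ transpositions therefore contributes $(-1)^j(n!)^2(a!)^{n\rho}u^j$, and the sum over $j$ is the stated value.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:8}]
The monomial is $W_{7,8}$ with $k=2$, and $\rho=1$, $u=\frac14\cdot\frac87=\frac27$. By Proposition~\ref{prop:coef} its coefficient is $(8!)^2(7!)^8P_8(\frac27)$, and
\[
P_8\bigl(\tfrac27\bigr)=1-7\cdot\tfrac27+15\cdot\tfrac4{49}-10\cdot\tfrac8{343}+\tfrac{16}{2401}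
=\frac{2401-4802+2940-560+16}{2401}=-\frac5{2401}.\qedhere
\]
\end{proof}

\section{The sign of $P_n(u)$ and the threshold $r=k-2$}\label{sec:sign}

It remains to decide when $P_n(u)$ can be negative. The critical value is $u=\frac14$, and the two factors $\frac12$ from $X$ and $Y$ place us exactly there when $\rho=0$.

\begin{lemma}\label{lem:P}
\begin{enumerate}
\item[(a)] $P_n(u)=P_{n-1}(u)-uP_{n-2}(u)$ for $n\ge2$.
\item[(b)] If $0\le u\le\frac14$, then $P_n(u)>0$ for all $n$.
\item[(c)] If $u=1/(4\cos^2\varphi)$ with $0<\varphi<\frac\pi2$, then $\displaystyle P_n(u)=\frac{\sin((n+1)\varphi)}{(2\cos\varphi)^n\sin\varphi}$.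
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $P_n(u)$ is the sum of $(-u)^j$ over tilings of $1,\dots,n$ with $j$ blocks of length two; sort the tilings by the length of the last block.

(b) We show $P_n\ge\frac12P_{n-1}>0$ by induction on $n\ge1$. This holds for $n=1$. If $P_{n-1}\ge\frac12P_{n-2}>0$, then $P_{n-1}>0$ and $uP_{n-2}\le\frac14\cdot2P_{n-1}$, so $P_n\ge\frac12P_{n-1}$ by (a).

(c) Let $v_n=(2\cos\varphi)^nP_n(u)$. By (a), $v_n=2\cos\varphi\,v_{n-1}-v_{n-2}$, with $v_0=1$ and $v_1=2\cos\varphi$. The sequence $\sin((n+1)\varphi)/\sin\varphi$ has the same initial values, and it satisfies the same recurrence because $\sin((n+1)\varphi)+\sin((n-1)\varphi)=2\cos\varphi\sin(n\varphi)$.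
\end{proof}

By (b) and (c), for $n\ge2$ the smallest positive zero of $P_n$ is $1/(4\cos^2\frac{\pi}{n+1})$, which decreases to $\frac14$. So for each fixed $u>\frac14$ some $P_n(u)$ is negative. The difficulty is that $u$ and $n$ are linked: a large $n$ forces $a\ge n-1$ to be large, and this pushes $u=\frac14(\frac{a+1}a)^\rho$ back toward $\frac14$. The proof below shows that the required $n$ grows only like $\sqrt a$, so that the constraint $n\le a+1$ is eventually met.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The hypothesis $r>k-2$ says $\rho>0$. So for each $a\ge1$ there is $\varphi\in(0,\frac\pi2)$ with $\cos^2\varphi=(\frac a{a+1})^\rho$, and then $u=1/(4\cos^2\varphi)$ in Proposition~\ref{prop:coef}. Let $n=\lfloor\pi/\varphi\rfloor$, which is at least $2$ since $\varphi<\frac\pi2$. Then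
\[
\pi<(n+1)\varphi\le\pi+\varphi<2\pi ,
\]
so $P_n(u)<0$ by Lemma~\ref{lem:P}(c). We must choose $a$ so that $n\le a+1$. The function $\varepsilon\mapsto1-(1-\varepsilon)^\rho$ vanishes at $0$ and has derivative $\rho$ there, so
\[
(a+1)\sin^2\varphi=(a+1)\Bigl(1-\Bigl(1-\frac1{a+1}\Bigr)^{\rho}\Bigr)\longrightarrow\rho\qquad(a\to\infty).
\]
Hence $(a+1)^2\sin^2\varphi\to\infty$, and for large $a$ we get $(a+1)\varphi\ge(a+1)\sin\varphi\ge\pi$, that is, $n\le\pi/\varphi\le a+1$. For such $a$, Proposition~\ref{prop:coef} gives $[W_{a,n}]\,\Delta^{k,r}_{(a^n)}<0$.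
\end{proof}

\begin{remark}
For the monomials $W_{a,n}$ the threshold $k-2$ is exact. If $r\le k-2$, then $\rho\le0$ and $0<u\le\frac14$, so $[W_{a,n}]\,\Delta^{k,r}_{(a^n)}>0$ by Lemma~\ref{lem:P}(b).
\end{remark}

\begin{remark}
At $r=k-1$ we have $\rho=1$ for every $k$, so $a=7$, $n=8$ works for all $k\ge2$; the coefficient is that of Theorem~\ref{thm:8} times $(56!)^{k-2}$. No smaller $a$ works with the monomials $W_{a,n}$. For $\rho=1$ we have $\sin^2\varphi=\frac1{a+1}$, and if $(a+1)\sin^2\frac\pi{a+2}>1$, then $(n+1)\varphi\le(a+2)\varphi<\pi$ and $P_n(u)>0$ for all $n\le a+1$. The quantity $(a+1)\sin^2\frac\pi{a+2}$ equals $\frac32$ for $a=1,2$; it exceeds $4\sin^2\frac\pi6=1$ for $a=3$; it is at least $9(a+1)/(a+2)^2>1$ for $a=4,5$, because $\sin\theta\ge3\theta/\pi$ on $[0,\frac\pi6]$ by concavity; and it equals $\frac74(2-\sqrt2)>1$ for $a=6$, because $10^2>2\cdot 7^2$.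
\end{remark}

\section{Three cases of positivity}\label{sec:true}

Part (1) of Theorem~\ref{thm:true} is \eqref{eq:djt}: the determinant is a generating function of tableaux.

\subsection*{Matrices of size at most two}

For $n=1$ the determinant is $f_{\lambda_1-\mu_1}$, which has nonnegative coefficients. Let $n=2$, so $\Delta^{k,r}_{\lambda/\mu}=f_af_b-f_cf_d$ with
\[
a=\lambda_1-\mu_1,\qquad b=\lambda_2-\mu_2,\qquad c=\lambda_1-\mu_2+1,\qquad d=\lambda_2-\mu_1-1 .
\]
Here $a,b\ge0$ because $\mu\subseteq\lambda$, $a+b=c+d$, and $c>\max(a,b)$ because $\mu_1\ge\mu_2$ and $\lambda_1\ge\lambda_2$; consequently $d<\min(a,b)$. If $d<0$, then $f_d=0$ and there is nothing to prove, so let $d\ge0$. The plan is to give each of the $k$ sets one power of the factorials, to compare $a!\,b!\,e_ae_b$ with $c!\,d!\,e_ce_d$ in a single set, and to treat the leftover power $r-k\le0$ separately.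

Fix one set. A monomial of degree $a+b$ occurs in $e_ae_b$ or $e_ce_d$ only if it has some number $p$ of exponents $2$ and $q=a+b-2p$ exponents $1$. Let $N_{ab}$ and $N_{cd}$ be its coefficients. By Lemma~\ref{lem:coeff}(a) with $n=2$,
\[
a!\,b!\,N_{ab}=q!\prod_{i=0}^{p-1}(a-i)(b-i),\qquad c!\,d!\,N_{cd}=q!\prod_{i=0}^{p-1}(c-i)(d-i),
\]
where a product contains a zero factor exactly when the corresponding coefficient is $0$. If $p>d$, then $N_{cd}=0$. If $p\le d$, all factors are positive, and since $a+b=c+d$,
\[
(a-i)(b-i)-(c-i)(d-i)=ab-cd=(c-a)(c-b)>0 .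
\]
In both cases $a!\,b!\,N_{ab}\ge c!\,d!\,N_{cd}$.

Next, $c!/a!=(a+1)\cdots c$ and $b!/d!=(d+1)\cdots b$ both have $c-a=b-d$ factors, and $a>d$, so $a!\,b!\le c!\,d!$. Since $r-k\le0$, this gives $(a!\,b!)^{r-k}\ge(c!\,d!)^{r-k}$; this is the only use of $r\le k$. For a monomial in all $k$ sets, with coefficients $N^{(s)}_{ab},N^{(s)}_{cd}$ in set $s$,
\[
(a!\,b!)^r\prod_sN^{(s)}_{ab}=(a!\,b!)^{r-k}\prod_s a!\,b!\,N^{(s)}_{ab}\ \ge\ (c!\,d!)^{r-k}\prod_s c!\,d!\,N^{(s)}_{cd}=(c!\,d!)^r\prod_sN^{(s)}_{cd},
\]
so its coefficient in $f_af_b-f_cf_d$ is nonnegative. Sharpness was shown at \eqref{eq:11}. This proves part (2).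

\subsection*{A set with two variables: positivity}

Let $x^{(1)}=(x_1,x_2)$; fewer variables are covered by setting $x_2$ or both to $0$. Now $n$ is arbitrary, and a term-by-term comparison is not available. Instead we regard all the determinants at once as images of skew Schur functions. Let $\Lambda$ be the ring of symmetric functions with real coefficients in an auxiliary set $t=(t_1,t_2,\dots)$, and let $h_A$ be the sum of all monomials of degree $A$. We use three standard facts: $\Lambda$ is the polynomial ring in $e_1,e_2,\dots$, and likewise the symmetric polynomials in $t_1,t_2$ form the polynomial ring in $e_1,e_2$; the skew Schur function expands as $s_{\lambda'/\mu'}=\sum_\nu c^{\lambda'}_{\mu'\nu}s_\nu$ with $c^{\lambda'}_{\mu'\nu}\ge0$; and $\bigl(\sum_Ah_Az^A\bigr)\bigl(\sum_d(-1)^de_dz^d\bigr)=1$.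

Let $\Phi$ be the ring homomorphism on $\Lambda$ with $\Phi(e_d)=f_d$ for $d\ge1$. Since $f_0=1$, applying $\Phi$ to \eqref{eq:djt} gives
\[
\Delta^{k,r}_{\lambda/\mu}=\Phi(s_{\lambda'/\mu'})=\sum_\nu c^{\lambda'}_{\mu'\nu}\,\Phi(s_\nu).
\]
Here the hypothesis enters: $e_d(x_1,x_2)=0$ for $d\ge3$, so $f_d=0$ for $d\ge3$. Hence $\Phi$ is the restriction to $t_1,t_2$ followed by the substitution $e_1\mapsto f_1$, $e_2\mapsto f_2$, as the two maps agree on every $e_d$. In a tableau with entries in $\{1,2\}$ no column has more than two cells, and a column with two cells is forced. So $s_\nu(t_1,t_2)=0$ if $\nu$ has more than two parts, and $s_{(A+B,B)}(t_1,t_2)=e_2^Bh_A$. As $\Phi(e_2)=f_2$ has nonnegative coefficients, it suffices to show the same for each $\Phi(h_A)$.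

Write $f_1=g_1(x_1+x_2)$ and $f_2=g_2x_1x_2$ with $g_1=\prod_{s\ge2}e_1(x^{(s)})$ and $g_2=2^r\prod_{s\ge2}e_2(x^{(s)})$. The series $\sum_A\Phi(h_A)z^A$ is the reciprocal of $1-f_1z+f_2z^2$. If $g_2$ were $g_1^2$, this quadratic would factor as $(1-g_1x_1z)(1-g_1x_2z)$, whose reciprocal has nonnegative coefficients. So we measure the defect by $\delta=g_1^2-g_2$ and expand in it:
\begin{equation}\label{eq:series}
\sum_A\Phi(h_A)z^A=\frac1{(1-g_1x_1z)(1-g_1x_2z)-\delta x_1x_2z^2}=\sum_{l\ge0}\frac{\delta^l\,(x_1x_2z^2)^l}{\bigl((1-g_1x_1z)(1-g_1x_2z)\bigr)^{l+1}} .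
\end{equation}
The defect $\delta$ is the right side of \eqref{eq:11} for the $k-1$ sets $x^{(2)},\dots,x^{(k)}$ (for $k=1$ it is $1-2^r$). It has nonnegative coefficients because $2^r\le2^{k-1}$, which is the only use of $r\le k-1$. Then every term on the right of \eqref{eq:series} has nonnegative coefficients, and positivity in part (3) follows.

\subsection*{A set with two variables: sharpness}

Lemma~\ref{lem:add} remains valid after setting $x_3=x_4=\dots=0$ in the first set. Applying it $k-1$ times replaces $(k,r)$ by $(1,r-k+1)$, so it suffices to treat $k=1$ and $r>0$. Put $\eta=2^r-1>0$; then $g_1=1$ and $\delta=-\eta$. Take $n=2M$, $\lambda=(1^{2M})$, $\mu=\varnothing$, so that $\Delta^{1,r}_\lambda=\Phi(s_{(2M)})=\Phi(h_{2M})$. Since $[x^{M-l}]\,(1-x)^{-l-1}=\binom Ml$, formula \eqref{eq:series} gives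
\[
q_M:=[x_1^Mx_2^M]\,\Delta^{1,r}_{(1^{2M})}=\sum_{l}\binom Ml^2(-\eta)^l .
\]
We have $q_1=1-\eta$ and $q_2=1-4\eta+\eta^2$, both positive for small $\eta$, so $M$ must depend on $\eta$, and we pass to the generating function $Q(z)=\sum_Mq_Mz^M$.

The number $q_M$ is the coefficient of $w^M$ in $(1-\eta w)^M(1+w)^M$, that is, the constant term of $(w^{-1}+\beta-\eta w)^M$ with $\beta=1-\eta$. Choosing $w^{-1}$ from $j$ factors and $-\eta w$ from $j$ others gives $q_M=\sum_j\binom M{2j}\binom{2j}j(-\eta)^j\beta^{M-2j}$. Using $\sum_M\binom M{2j}\beta^{M-2j}z^M=z^{2j}(1-\beta z)^{-2j-1}$ and $\sum_j\binom{2j}jv^j=(1-4v)^{-1/2}$, we obtain the Legendre generating function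
\[
Q(z)=\bigl((1-\beta z)^2+4\eta z^2\bigr)^{-1/2}=D(z)^{-1/2},\qquad D(z)=1-2(1-\eta)z+(1+\eta)^2z^2 .
\]
The discriminant of $D$ is $4(1-\eta)^2-4(1+\eta)^2=-16\eta<0$. So $D>0$ on the real line, and its zeros are two complex conjugate points of modulus $R=1/(1+\eta)$. The function $D^{-1/2}$ is analytic for $|z|<R$, so $Q$ converges there and $|Q(z)|=|D(z)|^{-1/2}$. Suppose that all $q_M\ge0$. Then $|Q(z)|\le Q(|z|)$, that is, $|D(z)|\ge D(|z|)$ for $|z|<R$. Letting $z$ tend to a zero of $D$ gives $0\ge D(R)>0$, a contradiction. (This is an instance of Pringsheim's theorem: a power series with nonnegative coefficients and finite radius of convergence $R$ is singular at $z=R$.) Hence some $q_M$ is negative, and Theorem~\ref{thm:true} is proved.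

\section{Matchings and chromatic symmetric functions}\label{sec:claw}

The \emph{chromatic symmetric function} of a finite graph $H$ is $X_H(t)=\sum_\kappa\prod_vt_{\kappa(v)}$, summed over the proper colorings $\kappa$ of the vertices by positive integers, that is, those in which adjacent vertices have different colors. It is \emph{Schur-positive} if its expansion in Schur functions $s_\lambda$ has nonnegative coefficients. A graph is \emph{claw-free} if no vertex has three pairwise nonadjacent neighbors. The \emph{line graph} $L(G)$ of a multigraph $G$ has the edges of $G$ as vertices, two of them adjacent when they share an endpoint; in particular parallel edges are adjacent. We use the Hall inner product on $\Lambda$, for which the Schur functions are orthonormal and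
\[
\langle F,h_{d_1}\cdots h_{d_n}\rangle=[t_1^{d_1}\cdots t_n^{d_n}]\,F\qquad(d_1,\dots,d_n\ge0),
\]
and the Jacobi--Trudi formula $s_\lambda=\det(h_{\lambda_i-i+j})_{i,j=1}^n$, with $h_0=1$ and $h_d=0$ for $d<0$.

The link with $k=2$, $r=1$ is that both sides count tuples of matchings: $f_d=d!\,e_d(x)e_d(y)$ is the generating function of $d$-edge matchings between the $x$'s and the $y$'s, each weighted by the product of its $2d$ endpoints, while a color class in a proper coloring of $L(G)$ is a matching in $G$.

\begin{lemma}\label{lem:chrom}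
Let $\alpha,\beta,\lambda$ be partitions of the same size, and let
\[
F=\sum_G\frac{X_{L(G)}(t)}{\prod_e\operatorname{mult}(e)!},
\]
where $G$ runs over the finitely many bipartite multigraphs in which $x_i$ has degree $\alpha_i$ and $y_j$ has degree $\beta_j$ for all $i,j$, and $\operatorname{mult}(e)$ is the number of edges joining the pair $e=\{x_i,y_j\}$. Then the coefficient of $s_\lambda$ in $F$ is $[x^\alpha y^\beta]\,\Delta^{2,1}_\lambda$.
\end{lemma}

\begin{proof}
Let $d_1,\dots,d_n\ge0$ have sum $|\lambda|$. The number $[x^\alpha y^\beta]\,f_{d_1}\cdots f_{d_n}$ counts tuples $(M_1,\dots,M_n)$ of matchings with $|M_i|=d_i$ whose union, with multiplicities, is one of the multigraphs $G$. Fix $G$. A proper coloring of $L(G)$ that uses color $i$ exactly $d_i$ times, for $1\le i\le n$, yields such a tuple, $M_i$ being the set of pairs joined by an edge of color $i$. Conversely, a tuple with union $G$ prescribes for each pair $e$ the set of $\operatorname{mult}(e)$ distinct colors of its parallel edges, and these can be distributed in $\operatorname{mult}(e)!$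 ways, each giving a proper coloring. Therefore
\[
[x^\alpha y^\beta]\,f_{d_1}\cdots f_{d_n}=[t_1^{d_1}\cdots t_n^{d_n}]\,F=\langle F,h_{d_1}\cdots h_{d_n}\rangle .
\]
The two outer expressions also agree when some $d_i<0$, since both vanish. Summing with signs over $\sigma\in S_n$, with $d_i=\lambda_i-i+\sigma(i)$, gives $[x^\alpha y^\beta]\,\Delta^{2,1}_\lambda=\langle F,s_\lambda\rangle$ by \eqref{eq:expand} and the Jacobi--Trudi formula.
\end{proof}

For instance, if $\alpha=\beta=(2)$, the only $G$ is a double edge, $X_{L(G)}=2e_2$ and $F=e_2=s_{(1,1)}$, in agreement with $[x_1^2y_1^2]\,(f_1^2-f_2)=1$.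

\begin{proof}[Proof of Corollary~\ref{cor:claw}]
Take $\alpha=(7^8)$, $\beta=(8^6,1^8)$, $\lambda=(7^8)$. By Lemma~\ref{lem:chrom} and Theorem~\ref{thm:8}, the coefficient of $s_{(7^8)}$ in $F$ is negative. As $F$ is a positive combination of the $X_{L(G)}$, this coefficient is negative in some $X_{L(G)}$. The multigraph $G$ has $|\alpha|=56$ edges, so $L(G)$ has $56$ vertices. Finally, each neighbor in $L(G)$ of an edge with endpoints $x_i$ and $y_j$ contains $x_i$ or $y_j$. Among three neighbors, two contain the same one of these endpoints and are adjacent, so $L(G)$ is claw-free.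
\end{proof}

\begin{thebibliography}{1}

\bibitem{AKOS}
Robert Angarone, Jang Soo Kim, Jaeseong Oh, and Daniel Soskin,
\emph{Hadamard Products of dual Jacobi-Trudi matrices},
arXiv:2511.08969 (2025).

\end{thebibliography}
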